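
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\newtheorem*{problem}{Problem}
\numberwithin{equation}{section}

\title{Neighbor-transitive codes in Johnson graphs\\ from quadratic forms over $\mathbb F_2$}


\begin{abstract}
The symplectic group $G=\operatorname{Sp}(2n,2)$ acts $2$-transitively on the set $\mathcal V$ of quadratic forms of a fixed type that polarize to its symplectic form. For $n\ge 3$ we determine all $G$-neighbor-transitive codes with minimum distance at least $3$ in the Johnson graphs $J(v,k)$ on $\mathcal V$. There are two geometric families, one attached to totally isotropic subspaces and one to nondegenerate subspaces, and for $n=4$ one exceptional pair of codes with codeword stabilizer $S_{10}$. More generally, for $n\ge2$ we classify all subsets $\gamma\subset\mathcal V$ whose stabilizer is transitive on $\gamma\times(\mathcal V\setminus\gamma)$, and for $n\ge 3$ we compute all minimum distances.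 The proof studies the set of transvections that preserve $\gamma$.
\end{abstract}

\section{The question and the answer}

\subsection{Codes in Johnson graphs}

Let $\mathcal V$ be a set of size $v$ and let $2\le k\le v-2$. The \emph{Johnson graph} $J(v,k)$ has the $k$-subsets of $\mathcal V$ as vertices; two of them are adjacent when they meet in $k-1$ points. The distance between $k$-subsets $\alpha,\beta$ is $d(\alpha,\beta)=k-|\alpha\cap\beta|=|\alpha\setminus\beta|$.

A \emph{code} $\Gamma\subset J(v,k)$ is a nonempty proper subset of the vertex set; its elements are \emph{codewords}. If $|\Gamma|\ge2$, its \emph{minimum distance} $\delta(\Gamma)$ is the least distance between distinct codewords. The \emph{neighbors} of $\Gamma$ are the non-codewords adjacent to at least one codeword; they form the set $\Gamma_1$. If a group $G$ of automorphisms of $J(v,k)$ leaves $\Gamma$ invariant, then $\Gamma$ is \emph{$G$-neighbor-transitive} when $G$ is transitive on $\Gamma$ and on $\Gamma_1$. Thus all codewords look alike, and so do all neighbors. The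 condition $\delta(\Gamma)\ge3$ says that the balls of radius $1$ around the codewords are disjoint, so a neighbor remembers the codeword it came from.

Let $\operatorname{Aut}(\Gamma)$ be the group of automorphisms of $J(v,k)$ that leave $\Gamma$ invariant. Liebler and Praeger \cite{LP} consider codes with $\delta(\Gamma)\ge3$ for which $\operatorname{Aut}(\Gamma)\cap\operatorname{Sym}(\mathcal V)$ is neighbor-transitive. Either $\Gamma$ is known explicitly, or this group is a symplectic group acting $2$-transitively on quadratic forms, as described next. The remaining symplectic case is posed in \cite{LP} as a problem, and this paper solves it.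

\subsection{The action on quadratic forms}

Let $W=\mathbb F_2^{2n}$ carry a nondegenerate alternating form $B$, and let $G=\operatorname{Sp}(2n,2)$ be its isometry group. For $a\in W$ put $\lambda_a(x)=B(a,x)$. A quadratic form \emph{with polar form $B$} is a function $Q:W\to\mathbb F_2$ such that
\[
Q(x+y)=Q(x)+Q(y)+B(x,y)\qquad(x,y\in W).
\]
Let $\mathcal Q$ be the set of these forms. Two of them differ by a linear functional, so $\mathcal Q=\{Q+\lambda_a:a\in W\}$ for each $Q\in\mathcal Q$, and $|\mathcal Q|=2^{2n}$. The group $G$ acts by $(gQ)(x)=Q(g^{-1}x)$, and $g(Q+\lambda_a)=gQ+\lambda_{ga}$.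

If $U\le W$ is nondegenerate of dimension $2m$, put
\[
s_U(Q)=2^{-m}\sum_{u\in U}(-1)^{Q(u)} .
\]
It is standard that $s_U(Q)=\pm1$; this sign is the \emph{type} of $Q|_U$. Equivalently, a form of type $\tau$ in dimension $2m$ has $2^{m-1}(2^m+\tau)$ zeros. For $\varepsilon=\pm1$ let $\mathcal V=\mathcal V^\varepsilon$ be the set of $Q\in\mathcal Q$ of type $\varepsilon$ on $W$. Then $v=|\mathcal V|=2^{n-1}(2^n+\varepsilon)$, and $G$ is $2$-transitive on $\mathcal V$ (both facts are recalled in Section~\ref{sec:forms}). We write $\gamma^c=\mathcal V\setminus\gamma$ for $\gamma\subseteq\mathcal V$ and $\gamma^G=\{g\gamma:g\in G\}$ for its orbit. We identify the signs $\pm$ with $\pm1$, and put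
\[
N^\tau(m)=2^{m-1}(2^m+\tau),\qquad N^+(0)=1,\quad N^-(0)=0 .
\]

\begin{problem}[\cite{LP}]
For each $n\ge3$, each sign $\varepsilon$ and each $k$ with $2\le k\le v-2$, determine all $G$-invariant, $G$-neighbor-transitive codes $\Gamma\subset J(v,k)$ with $\delta(\Gamma)\ge3$.
\end{problem}

\subsection{What to expect}

Let $\gamma$ be a codeword. A vertex adjacent to $\gamma$ arises by exchanging a form $Q\in\gamma$ for a form $Q'\in\gamma^c$. So the question should come down to this one: for which $\gamma$ is the stabilizer $G_\gamma$ transitive on $\gamma\times\gamma^c$? Singletons qualify because $G$ is $2$-transitive. Next one tries sets defined by a single subspace of $W$, hoping that the stabilizer of the subspace is large enough.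
\begin{itemize}
\item If $R$ is totally isotropic (that is, $B|_{R\times R}=0$), every $Q\in\mathcal Q$ is linear on $R$, and one can single out the forms that vanish there:
\[\gamma_R=\{Q\in\mathcal V:Q|_R=0\}.\]
\item If $U$ is nondegenerate, one can single out the forms with a given type on $U$:
\[\gamma_U^\sigma=\{Q\in\mathcal V:s_U(Q)=\sigma\},\qquad\sigma=\pm.\]
\end{itemize}
Note that $s_W=s_Us_{U^\perp}$. Hence $\gamma^\sigma_U=\gamma^\sigma_{U^\perp}$ if $\varepsilon=+$, while $\gamma_U^-=\gamma_{U^\perp}^+$ if $\varepsilon=-$. Both guesses are right, and they are almost the whole answer.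

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $n\ge3$. The $G$-neighbor-transitive codes $\Gamma\subset J(v,k)$ with $2\le k\le v-2$ and $\delta(\Gamma)\ge3$ are exactly the following $G$-orbits.
\begin{itemize}
\item[\textup{(A)}] $\Gamma=\{\gamma_R\}$ or $\Gamma=\{\gamma_R^c\}$, where $R$ runs over all totally isotropic $r$-subspaces. Here $1\le r\le n$ if $\varepsilon=+$; $1\le r\le n-1$ if $\varepsilon=-$; and $(n,\varepsilon,r)\ne(3,-,2)$. The value of $k$ is $k_r=2^{n-1}(2^{n-r}+\varepsilon)$, respectively $v-k_r=2^{2n-r-1}(2^r-1)$.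
\item[\textup{(B)}] $\Gamma=\{\gamma_U^\sigma\}$, where $U$ runs over all nondegenerate $2m$-subspaces.
 If $\varepsilon=+$: $1\le m\le n/2$, $\sigma=\pm$ and $k=2^{n-2}(2^m+\sigma)(2^{n-m}+\sigma)$.
 If $\varepsilon=-$: $1\le m\le n-1$, $\sigma=+$ and $k=2^{n-2}(2^m+1)(2^{n-m}-1)$.
\item[\textup{(C)}] $n=4$, $\varepsilon=+$, $v=136$: $\Gamma$ is the $G$-orbit of $\gamma$ or of $\gamma^c$, of sizes $k=10$ and $k=126$. Identify $W$ with the even subsets of $\Omega=\{1,\dots,10\}$ modulo $\Omega$, with $B(x,y)=|x\cap y|$; then $\gamma=\{Q_i:i\in\Omega\}$ with $Q_i(x)=\frac{|x|}2+|x\cap\{i\}|$. The codeword stabilizer is $S_{10}$.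
\end{itemize}
The codes listed are pairwise distinct.
\end{theorem}

The complementary codes in (B) are already in the list, since $(\gamma_U^\sigma)^c=\gamma_U^{-\sigma}$. In (C), another identification of $W$ with the model replaces $\gamma$ by a $G$-image, so the orbits do not depend on the choice. The next theorem needs no condition on $\delta$ or $k$, and it contains the main work. In it, the ranges of $r$, $m$ and $\sigma$ in (A) and (B) are read for all $n\ge2$, and ``the $10$-set in (C)'' means any of its $G$-images.

\begin{theorem}\label{thm:sets}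
Let $n\ge2$ and $\emptyset\ne\gamma\subsetneq\mathcal V^\varepsilon$. Then $G_\gamma$ is transitive on $\gamma\times\gamma^c$ if and only if $\gamma$ or $\gamma^c$ is one of the following: a singleton; a set $\gamma_R$ as in \textup{(A)}, with $(3,-,2)$ allowed; a set $\gamma_U^\sigma$ as in \textup{(B)}; the $10$-set in \textup{(C)}.
\end{theorem}

\begin{theorem}\label{thm:dist}
Let $n\ge3$. A code and its complementary code have the same $\delta$. For the orbits in Theorem~\ref{thm:main}, with $(3,-,2)$ allowed in \textup{(A)}: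
\begin{itemize}
\item[\textup{(A)}] if $\varepsilon=+$, then $\delta=2^{2n-r-2}$ for $r<n$ and $\delta=2^{n-1}$ for $r=n$; if $\varepsilon=-$, then $\delta=2^{2n-r-2}-2^{n-2}$;
\item[\textup{(B)}] $\delta=2^{2n-4}$, except that $\delta=2^{2n-4}-2^{n-3}$ if $\varepsilon=+$ and $n=2m+1$;
\item[\textup{(C)}] $\delta=6$.
\end{itemize}
In particular $\delta=2$ for $(n,\varepsilon,r)=(3,-,2)$, and $\delta\ge3$ in all other cases.
\end{theorem}

For example, let $n=3$. For $\varepsilon=+$ we have $v=36$; family (A) has $k=20,12,8$ for $r=1,2,3$ (and the complements $16,24,28$), and (B) has $k=30$ and $k=6$, with $\delta=3$. For $\varepsilon=-$ we have $v=28$; family (A) has $k=12$ (and $16$), and (B) has $k=18$ and $k=10$.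

\subsection{The method}

Any two distinct forms $Q,Q'\in\mathcal V$ are interchanged by exactly one transvection $t_a$, and $Q'=Q+\lambda_a$. So $(Q,Q')\mapsto a$ carries pairs of forms to vectors. If $H=G_\gamma$ is transitive on $\gamma\times\gamma^c$, then the differences $a$ of pairs in $\gamma\times\gamma^c$ form a \emph{single} $H$-orbit $D\subset W$. The other nonzero vectors form the set $E$ of those $a$ with $t_a\in H$. This set is closed under adding non-orthogonal members, and its shape decides everything: if $E$ does not span $W$ we are in (A); if $E$ spans $W$ but falls into mutually orthogonal pieces we are in (B); otherwise a Fourier computation leaves singletons and one exceptional configuration, (C). Section~\ref{sec:small} shows this on the smallest example.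

\section{Forms, types and transvections}\label{sec:forms}

We use the following standard facts. Two quadratic forms with nondegenerate polar form, on spaces of the same dimension and of the same type, are isometric. \emph{Witt's theorem}: if $Q$ has nondegenerate polar form, every $Q$-isometry between subspaces extends to an element of the isometry group $O(Q)$; the same holds for $B$ and $\operatorname{Sp}$. Finally, $\operatorname{Sp}(2n,2)$ is generated by its transvections
\[
t_a(x)=x+B(x,a)a\qquad(a\ne0),\qquad\text{and}\qquad ht_ah^{-1}=t_{ha}\quad(h\in G).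
\]
Note that $O(Q)\le\operatorname{Sp}$, and that an isometry $g:(W,Q)\to(W,Q')$ between forms in $\mathcal Q$ lies in $G$ and satisfies $gQ=Q'$.

\begin{lemma}\label{lem:basic}
Let $Q\in\mathcal Q$ and $a\in W$.
\begin{itemize}
\item[\textup{(i)}] $s_W(Q+\lambda_a)=(-1)^{Q(a)}s_W(Q)$. So $Q$ and $Q+\lambda_a$ have the same type if and only if $Q(a)=0$.
\item[\textup{(ii)}] If $a\neq0$, then $t_aQ=Q+\lambda_a$ if $Q(a)=0$, and $t_aQ=Q$ if $Q(a)=1$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Since $Q(x)+B(a,x)=Q(x+a)+Q(a)$, we get $s_W(Q+\lambda_a)=2^{-n}\sum_x(-1)^{Q(x+a)+Q(a)}=(-1)^{Q(a)}s_W(Q)$.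
(ii) As $t_a^{-1}=t_a$, with $b=B(x,a)$ we have $(t_aQ)(x)=Q(x+ba)=Q(x)+bQ(a)+b$.
\end{proof}

Some consequences. First, $\mathcal V^\tau$ has $N^\tau(n)$ elements: there is a form $Q\in\mathcal Q$ of type $+$, namely $\sum x_iy_i$ in the coordinates of a symplectic basis; the forms of type $+$ (resp.\ $-$) are the $Q+\lambda_a$ with $Q(a)=0$ (resp.\ $1$), and $Q$ has $2^{n-1}(2^n+1)$ zeros. Second, $G$ is $2$-transitive on $\mathcal V$: it is transitive because forms of the same type are isometric, and the stabilizer $O(Q)$ of $Q$ is transitive on the forms $Q+\lambda_a\in\mathcal V$ with $a\ne0$, because it is transitive on the nonzero $a$ with $Q(a)=0$ by Witt. Third, if $Q\ne Q'$ are in $\mathcal V$ and $Q'=Q+\lambda_a$, then $t_a$ interchanges $Q$ and $Q'$.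

\begin{lemma}\label{lem:orbits}
Every subgroup $H\le G$ has as many orbits on $\mathcal Q$ as on $W$.
\end{lemma}

\begin{proof}
Let $M_{Q,w}=(-1)^{Q(w)}$ for $Q\in\mathcal Q$, $w\in W$. Then $M_{gQ,gw}=M_{Q,w}$, so $M$ is a homomorphism between the complex permutation modules of $G$ on $W$ and on $\mathcal Q$. Fix $Q_0\in\mathcal Q$ and write $Q=Q_0+\lambda_a$. Then $M_{Q,w}=(-1)^{B(a,w)}(-1)^{Q_0(w)}$, a Hadamard matrix times a diagonal $\pm1$ matrix. So $M$ is invertible, the two modules are isomorphic, and their $H$-fixed subspaces have the same dimension. These dimensions are the numbers of $H$-orbits.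
\end{proof}

In the next lemma, the form on the zero space has type $+$; this agrees with the convention for $N^\pm(0)$.

\begin{lemma}\label{lem:tiso}
Let $R$ be a totally isotropic $r$-subspace. The forms in $\mathcal Q$ vanishing on $R$ form one coset of $\{\lambda_a:a\in R^\perp\}$. Each such $Q$ induces a quadratic form $\bar Q$ on $R^\perp/R$ of the same type as $Q$, and $Q\mapsto\bar Q$ is onto the forms on $R^\perp/R$ whose polar form is induced by $B$, with fibers of size $2^r$. Hence
\[
|\gamma_R|=2^rN^\varepsilon(n-r)=2^{n-1}(2^{n-r}+\varepsilon)=k_r ,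
\]
which is zero if and only if $\varepsilon=-$ and $r=n$.
\end{lemma}

\begin{proof}
For $Q_0\in\mathcal Q$ the restriction $Q_0|_R$ is linear, so it equals $\lambda_a|_R$ for some $a$, and $Q_0+\lambda_a$ vanishes on $R$. Two forms agree on $R$ if and only if their difference $\lambda_a$ has $a\in R^\perp$. Let $Q|_R=0$. For $x\in R^\perp$ and $z\in R$ we have $Q(x+z)=Q(x)$, so $\bar Q$ is defined. For arbitrary $x\in W$, $\sum_{z\in R}(-1)^{Q(x+z)}=(-1)^{Q(x)}\sum_{z\in R}(-1)^{B(x,z)}$ vanishes unless $x\in R^\perp$. Therefore $\sum_W(-1)^Q=2^r\sum_{R^\perp/R}(-1)^{\bar Q}$, that is, $2^ns_W(Q)=2^r\,2^{n-r}s(\bar Q)$ with $s(\bar Q)$ the type of $\bar Q$, and the types agree. Replacing $Q$ by $Q+\lambda_a$ with $a\in R^\perp$ replaces $\bar Q$ by $\bar Q+\lambda_{\bar a}$; this reaches every form on $R^\perp/R$, and $\bar Q$ does not change exactly when $a\in R$.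
\end{proof}

\subsection*{The even-set model}

For even $n$ the space $W$ has a model in which some transvections become transpositions. It gives our small example ($n=2$) and the exceptional code ($n=4$). Let $n$ be even and $|\Omega|=2n+2$. The even subsets of $\Omega$ form an $\mathbb F_2$-space under symmetric difference, written $+$; let $W$ be its quotient by $\{\emptyset,\Omega\}$, of dimension $2n$. We denote classes by representatives and write $ij$ for $\{i,j\}$.

\begin{lemma}\label{lem:model}
\begin{itemize}
\item[\textup{(i)}] $B(x,y)=|x\cap y|\bmod2$ is a nondegenerate alternating form on $W$.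
\item[\textup{(ii)}] For $A\subseteq\Omega$ of odd size, $Q_A(x)=\frac{|x|}2+|x\cap A|\bmod 2$ defines a form in $\mathcal Q$. Every form in $\mathcal Q$ is some $Q_A$, and $Q_A=Q_{A'}$ if and only if $A'\in\{A,\Omega\setminus A\}$.
\item[\textup{(iii)}] $\operatorname{Sym}(\Omega)$ acts on $W$ by isometries, $gQ_A=Q_{gA}$, and $t_{ij}$ acts as the transposition $(i\,j)$. For even $x$, $Q_A+\lambda_x=Q_{A+x}$. With $Q_i=Q_{\{i\}}$, $Q_i+Q_j=\lambda_{ij}$.
\item[\textup{(iv)}] If $n=2$, then $\mathcal V^-=\{Q_i:i\in\Omega\}$. If $n=4$, then $\mathcal V^-=\{Q_A:|A|\in\{3,7\}\}$ has size $120$, and $\mathcal V^+$ is the union of $\{Q_i:i\in\Omega\}$ and $\{Q_A:|A|=5\}$, of sizes $10$ and $126$.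
\end{itemize}
\end{lemma}

\begin{proof}
(i) $B$ is well defined and alternating since the sets are even. An even set meeting all $2$-sets evenly is $\emptyset$ or $\Omega$.

(ii) On even subsets, $|x+y|=|x|+|y|-2|x\cap y|$ and $|(x+y)\cap A|\equiv|x\cap A|+|y\cap A|$, so $Q_A$ polarizes to $|x\cap y|$. Since $Q_A(\Omega)=(n+1)+|A|$ is even and $|x\cap\Omega|$ is even, $Q_A(x+\Omega)=Q_A(x)$. Next, $Q_A=Q_{A'}$ if and only if all even sets meet the even set $A+A'$ evenly, i.e.\ $A+A'\in\{\emptyset,\Omega\}$. The $2^{2n+1}$ odd sets thus give $2^{2n}=|\mathcal Q|$ forms.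

(iii) If $|x\cap ij|$ is even, then $x$ contains both or neither of $i,j$, and both $t_{ij}$ and $(i\,j)$ fix $x$. If $|x\cap ij|=1$, then $x+ij$ is $x$ with $i,j$ exchanged. The remaining formulas follow from the definition of $Q_A$.

(iv) By (iii), $\operatorname{Sym}(\Omega)$ acts through $G$ and preserves types, and by (ii) its orbits on $\mathcal Q$ are given by $|A|$ up to complement. For $n=2$ their sizes are $6$ and $\frac12\binom63=10$, and $|\mathcal V^-|=6$. For $n=4$ their sizes are $10$, $\binom{10}3=120$ and $\frac12\binom{10}5=126$, while $|\mathcal V^-|=120$ and $|\mathcal V^+|=136$.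
\end{proof}

\section{From codes to subsets}

\begin{lemma}\label{lem:reduction}
Let $2\le k\le v-2$ and let $\Gamma\subset J(v,k)$ be $G$-invariant with $\delta(\Gamma)\ge3$. Then $\Gamma$ is $G$-neighbor-transitive if and only if $\Gamma=\gamma^G$ for some $\gamma$ such that $G_\gamma$ is transitive on $\gamma\times\gamma^c$.
\end{lemma}

\begin{proof}
The vertices adjacent to a codeword $\gamma$ are the sets $(\gamma\setminus\{x\})\cup\{y\}$ with $(x,y)\in\gamma\times\gamma^c$, and the pair $(x,y)$ is determined by the vertex. They are non-codewords as $\delta(\Gamma)\ge2$.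

Suppose $\Gamma$ is $G$-neighbor-transitive and let $\gamma\in\Gamma$; then $\Gamma=\gamma^G$. Let $\nu,\nu'$ be adjacent to $\gamma$. Both lie in $\Gamma_1$, so some $g\in G$ maps $\nu$ to $\nu'$. Both $\gamma$ and $g\gamma$ are codewords adjacent to $\nu'$, so $d(\gamma,g\gamma)\le2$, and $g\gamma=\gamma$ because $\delta(\Gamma)\ge3$. So $G_\gamma$ is transitive on the vertices adjacent to $\gamma$, hence on $\gamma\times\gamma^c$.

Conversely, if $\Gamma=\gamma^G$ then $G$ is transitive on $\Gamma$, every $\nu\in\Gamma_1$ can be moved by $G$ to a vertex adjacent to $\gamma$, and $G_\gamma$ is transitive on those.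
\end{proof}

A code with a single codeword cannot occur for us: its codeword would be $G$-invariant, while $G$ is transitive on $\mathcal V$.

\begin{remark}\label{rem:delta2}
The hypothesis $\delta\ge3$ is used only in the forward direction; the converse uses $\delta\ge2$. So by Theorems~\ref{thm:sets} and~\ref{thm:dist} the two orbits for $(n,\varepsilon,r)=(3,-,2)$ are also $G$-neighbor-transitive; they are missing from Theorem~\ref{thm:main} only because $\delta=2$.
\end{remark}

\section{The smallest case by hand: six forms}\label{sec:small}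

Take $n=2$, $\varepsilon=-$ and the even-set model with $\Omega=\{1,\dots,6\}$. A $4$-set is equivalent to its complement, so the $15$ nonzero vectors are the $2$-sets $ij$. By Lemma~\ref{lem:model} the transvections are the $15$ transpositions, so $G=S_6$, and $\mathcal V=\{Q_1,\dots,Q_6\}$ is permuted like $\Omega$.

Let $\gamma=\{Q_i:i\in A\}$ for any nonempty proper $A\subset\Omega$. Its stabilizer $\operatorname{Sym}(A)\times\operatorname{Sym}(\Omega\setminus A)$ is transitive on $\gamma\times\gamma^c$, so \emph{every} $\gamma$ qualifies. (The orbit of $\gamma$ consists of all $|A|$-subsets of $\mathcal V$, so it is not a proper subset of the vertex set and no code arises here.) What distinguishes the subsets? The transvection $t_{ij}$ preserves $\gamma$ if and only if $i,j$ lie on the same side of the partition $A\mid\Omega\setminus A$. Let $E$ be the set of these vectors. The remaining vectors $ij$, with $i\in A$ and $j\notin A$, form the set $D$ of differences of pairs in $\gamma\times\gamma^c$, a single orbit of the stabilizer. Up to complement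 and renumbering there are three cases, and they look different inside $W$.

\begin{itemize}
\item $A=\{1,2\}$. Here $E$ consists of $12$ and the six $2$-subsets of $\{3,4,5,6\}$. These are the seven nonzero vectors orthogonal to $12$, so $E$ does \emph{not} span $W$: $E\cup\{0\}=R^\perp$ with $R=\langle12\rangle$. As $Q_i(12)=1+|\{1,2\}\cap\{i\}|$ vanishes exactly for $i\in\{1,2\}$, we recover $\gamma=\gamma_R$.
\item $A=\{1,2,3\}$. Now $E=\{12,13,23\}\cup\{45,46,56\}$ spans $W$. Here $U=\{0,12,13,23\}$ is a nondegenerate plane, $U^\perp=\{0,45,46,56\}$ and $E=(U\cup U^\perp)\setminus\{0\}$. On $12,13,23$ the form $Q_i$ takes the value $0$ twice if $i\le3$ and never if $i\ge4$. So $\gamma=\gamma_U^+$.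
\item $A=\{1\}$. Now $E$ consists of the ten $2$-subsets of $\{2,\dots,6\}$. It spans $W$, and any two of its elements are joined by a chain of elements in which consecutive ones meet in a point, i.e.\ are non-orthogonal. Here $E=\{a:Q_1(a)=1\}$, and $E$ recovers the form $Q_1$, hence the singleton $\gamma$.
\end{itemize}

The general proof of the ``only if'' part of Theorem~\ref{thm:sets} follows this pattern. We cannot list the possible $\gamma$, but we can define $E$ and $D$, prove that $D$ is one orbit, and distinguish the same three cases: $E$ does not span; $E$ spans but is disconnected; $E$ spans and is connected.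

\section{Invariant transvections}\label{sec:trans}

In this section and the next, $n\ge2$, $H=G_\gamma$, and $H$ is transitive on $\gamma\times\gamma^c$, where $\emptyset\ne\gamma\subsetneq\mathcal V$. Then $\gamma$ and $\gamma^c$ are exactly the $H$-orbits on $\mathcal V$. Put
\[
E=\{a\ne0:t_a\in H\},\qquad D=W\setminus(E\cup\{0\}).
\]

\begin{lemma}\label{lem:ED}
\begin{itemize}
\item[\textup{(i)}] $D$ is a single (nonempty) $H$-orbit, and $E$ is $H$-invariant.
\item[\textup{(ii)}] If $a,b\in E$ and $B(a,b)=1$, then $a+b\in E$.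
\item[\textup{(iii)}] $E\ne\emptyset$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $a\in D$, then $t_a\gamma\ne\gamma$, so some $Q\in\gamma$ has $t_aQ\in\gamma^c$, and $t_aQ=Q+\lambda_a$ by Lemma~\ref{lem:basic}(ii). Conversely, let $Q\in\gamma$ and $Q+\lambda_a\in\gamma^c$. Then $a\ne0$, and both forms have type $\varepsilon$, so $Q(a)=0$; hence $t_aQ=Q+\lambda_a\notin\gamma$ and $a\in D$. So $D$ is the image of the $H$-orbit $\gamma\times\gamma^c$ under the map $(Q,Q+\lambda_a)\mapsto a$, which is $H$-equivariant. Thus $D$ is an $H$-orbit, and its complement $E$ in $W\setminus\{0\}$ is invariant.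

(ii) $a+b=t_a(b)$, and $t_a\in H$ preserves $E$.

(iii) If $E=\emptyset$, then $H$ is transitive on $W\setminus\{0\}=D$, so it has two orbits on $W$, and by Lemma~\ref{lem:orbits} two orbits on $\mathcal Q$. But $\gamma$, $\gamma^c$ and $\mathcal V^{-\varepsilon}$ are three disjoint nonempty invariant subsets.
\end{proof}

\begin{proposition}\label{prop:A}
If $U:=\langle E\rangle\ne W$, then $\gamma$ or $\gamma^c$ is $\gamma_R$ for a totally isotropic subspace $R\neq0$.
\end{proposition}

\begin{proof}
$U$ is $H$-invariant and $\emptyset\ne W\setminus U\subseteq D$. As $D$ is one orbit, $D=W\setminus U$ and $E=U\setminus\{0\}$. Let $R=U^\perp\ne0$, also $H$-invariant. If $R\not\subseteq U$, then $R$ meets $D$, so $R$ contains $D$; but the complement of a proper subspace spans $W$, so $R=W$ and $U=0$, contradicting $E\ne\emptyset$. Hence $R\subseteq U=R^\perp$, and $R$ is totally isotropic.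

Let $Q,Q'\in\mathcal V$ agree on $R$. Then $Q'=Q+\lambda_a$ with $a\in R^\perp=U$ and $Q(a)=0$. So $Q'=Q$, or $a\in E$ and $Q'=t_aQ$ with $t_a\in H$. Hence
\begin{equation}\label{eq:restr}
\text{forms in $\mathcal V$ with the same restriction to $R$ lie in the same $H$-orbit.}
\end{equation}

If $\gamma_R\ne\emptyset$, then $\gamma_R$ is $H$-invariant and lies in one $H$-orbit by \eqref{eq:restr}, so it is $\gamma$ or $\gamma^c$.

Suppose $\gamma_R=\emptyset$. By Lemma~\ref{lem:tiso}, $\varepsilon=-$ and $\dim R=n$, so $U=R^\perp=R$. Now $H$ is transitive on $D=W\setminus R$, hence on the nonzero vectors of $W/R$, and via the $H$-isomorphism $w+R\mapsto\lambda_w|_R$ it is transitive on $R^*\setminus\{0\}$. All restrictions $Q|_R$ with $Q\in\mathcal V$ lie in $R^*\setminus\{0\}$. So any two forms in $\mathcal V$ can be moved by $H$ to forms with the same restriction, and by \eqref{eq:restr} $H$ is transitive on $\mathcal V$, a contradiction.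
\end{proof}

When $\gamma_R\ne\emptyset$, the range of $r=\dim R$ is that of (A), by Lemma~\ref{lem:tiso}. From now on let $\langle E\rangle=W$. Let $\Delta$ be the graph on $E$ in which $a\sim b$ if and only if $B(a,b)=1$. The group $H$ acts on $\Delta$.

\begin{proposition}\label{prop:B}
If $\langle E\rangle=W$ and $\Delta$ is disconnected, then $\gamma=\gamma_U^\sigma$ for a nondegenerate subspace $U\ne0,W$ and a sign $\sigma$.
\end{proposition}

\begin{proof}
Let $E_1,\dots,E_c$ be the components of $\Delta$, $c\ge2$, and $U_i=\langle E_i\rangle$. The $U_i$ are nonzero, pairwise orthogonal and span $W$. The radical of $U_i$ is orthogonal to all $U_j$, so it is $0$. Hence $W=U_1\perp\dots\perp U_c$ with nondegenerate $U_i$, which $H$ permutes. So the number of nonzero components of a vector is $H$-invariant. As $E\subseteq\bigcup U_i$, all vectors with at least two nonzero components lie in the single orbit $D$. If $c\ge3$, both the numbers $2$ and $3$ would occur in $D$, a contradiction. So $c=2$, and $D$ consists exactly of the vectors with both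 components nonzero. With $U=U_1$ and $U^\perp=U_2$,
\[
E=(U\cup U^\perp)\setminus\{0\}.
\]

Let $Q,Q'\in\mathcal V$ with $s_U(Q)=s_U(Q')$. Since $s_W=s_Us_{U^\perp}$, also $s_{U^\perp}(Q)=s_{U^\perp}(Q')$. Write $Q'=Q+\lambda_a+\lambda_b$ with $a\in U$, $b\in U^\perp$. Lemma~\ref{lem:basic}(i), applied in $U$ and in $U^\perp$, gives $Q(a)=0=Q(b)$. Then $t_aQ=Q+\lambda_a$, and $(Q+\lambda_a)(b)=Q(b)+B(a,b)=0$, so $Q'=t_bt_aQ$ (omit $t_0$ if $a$ or $b$ is $0$). As $t_a,t_b\in H$ for nonzero $a,b$, the forms $Q,Q'$ lie in the same $H$-orbit. So each of $\gamma_U^+,\gamma_U^-$ lies in an $H$-orbit. There are two orbits, so these sets are the orbits, and $\gamma$ is one of them.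
\end{proof}

If $\varepsilon=+$ we may exchange $U$ and $U^\perp$ to get $\dim U\le n$; if $\varepsilon=-$ and $\sigma=-$ we replace $U$ by $U^\perp$. This gives the normalization in (B).

\section{The connected case}\label{sec:conn}

Now let $\langle E\rangle=W$ with $\Delta$ connected. We show that $\gamma$ or $\gamma^c$ is a singleton or the set in (C). There is no obvious invariant subspace left. What helps is that now $E$, too, is a single orbit, so $E$ is a very regular subset of $W$, and its Fourier transform takes at most three values. This expresses all relevant counts through $n$, a sign $\eta$ and an integer $t$. Two of the counts give inequalities that leave only $t=2^{n-1}$, where $E$ is the set of vectors at which some form takes the value $1$, and $t\le3$; here $t=1,2$ are impossible and $t=3$ leads to (C).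

\begin{lemma}\label{lem:conn}
\begin{itemize}
\item[\textup{(i)}] $E$ is an $H$-orbit. So $\{0\},E,D$ are the $H$-orbits on $W$, and $\gamma,\gamma^c,\mathcal V^{-\varepsilon}$ are the $H$-orbits on $\mathcal Q$.
\item[\textup{(ii)}] Distinct non-adjacent $a,b\in E$ have a common neighbor in $\Delta$.
\item[\textup{(iii)}] If $d\in D$ and $e,e+d\in E$, then $B(e,d)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $a\sim b$, then $a+b\in E$ and $t_{a+b}(a)=a+(a+b)=b$, with $t_{a+b}\in H$. As $\Delta$ is connected, $E$ is an orbit. So $H$ has three orbits on $W$, hence three on $\mathcal Q$ by Lemma~\ref{lem:orbits}; the nonempty invariant sets $\gamma,\gamma^c,\mathcal V^{-\varepsilon}$ partition $\mathcal Q$, so they are the orbits.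

(ii) Let $a\sim e_1\sim e_2\sim b$ with $a\not\sim e_2$ and $e_1\not\sim b$. Then $e_1+e_2\in E$ is adjacent to $a$ and to $b$. So no two vertices have distance $3$, and the connected graph $\Delta$ has diameter at most $2$.

(iii) Otherwise $B(e,e+d)=1$, and $d=e+(e+d)\in E$ by Lemma~\ref{lem:ED}(ii).
\end{proof}

\subsection{Parameters}

\begin{lemma}\label{lem:param}
There are a sign $\eta$ and a positive integer $t$ such that $s:=|E|=t(2^n-\eta)$ and:
\begin{itemize}
\item[\textup{(i)}] each $e_0\in E$ has $y=2^{n-1}(t-\eta)$ neighbors in $\Delta$;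
\item[\textup{(ii)}] each $d\in D$ is orthogonal to $t(2^{n-1}-\eta)$ elements of $E$;
\item[\textup{(iii)}] for each $d\in D$ there are $\mu=t^2-\eta t$ elements $e\in E$ with $e+d\in E$;
\item[\textup{(iv)}] for each $e_0\in E$, the number of $e\in E$ with $B(e,e_0)=0$ and $e+e_0\in E$ is $z=(t-3\eta)(t-2^{n-1})$.
\end{itemize}
\end{lemma}

\begin{proof}
For $\varphi:W\to\mathbb C$ let $F\varphi(w)=\sum_x\varphi(x)(-1)^{B(x,w)}$. Then $F^2=2^{2n}$, $F(1_0)=1$ and $F(1)=2^{2n}1_0$, where $1_X$ is the indicator function of $X$, $1_0$ that of $\{0\}$, and $1$ the constant function. The function $F1_E$ is integer-valued, $H$-invariant and equal to $s$ at $0$. Let $p$ and $q$ be its values on the orbits $E$ and $D$: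
\[
F1_E=q\cdot1+(p-q)1_E+(s-q)1_0 .
\]
Applying $F$ again,
\[
2^{2n}1_E=2^{2n}q\,1_0+(p-q)F1_E+(s-q)\cdot1 .
\]
Evaluation on $D$ and on $E$ gives
\begin{equation}\label{eq:pq}
0=(p-q)q+(s-q),\qquad 2^{2n}=(p-q)p+(s-q),
\end{equation}
hence $(p-q)^2=2^{2n}$. Write $p-q=\eta2^n$ with $\eta=\pm1$, and $q=-\eta t$ with $t\in\mathbb Z$. Then $s=q-(p-q)q=t(2^n-\eta)$, so $t>0$, and $p=\eta(2^n-t)$.

(i), (ii) $F1_E(w)$ is the number of $e\in E$ orthogonal to $w$ minus the number of the others. So $y=(s-p)/2=2^{n-1}(t-\eta)$, and for $d\in D$ we get $|E\cap d^\perp|=(s+q)/2=t(2^{n-1}-\eta)$.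

(iii) The convolution $(1_E*1_E)(w)$ counts the $e\in E$ with $e+w\in E$; let $\mu$ and $\lambda$ be its values on $D$ and $E$. Since $F(1_E*1_E)=(F1_E)^2=q^2\cdot1+(p^2-q^2)1_E+(s^2-q^2)1_0$, applying $2^{-2n}F$ gives on $W\setminus\{0\}$
\[
1_E*1_E=2^{-2n}\bigl[(p^2-q^2)F1_E+(s^2-q^2)\bigr].
\]
By \eqref{eq:pq}, $s-q=-(p-q)q$, so $s^2-q^2=-(p-q)q(s+q)$ and $p-s=(p-q)-(s-q)=(p-q)(1+q)$. Thus
\begin{align*}
\mu&=2^{-2n}(p-q)q\bigl[(p+q)-(s+q)\bigr]=2^{-2n}(p-q)q(p-s)=q(q+1)=t^2-\eta t,\\
\lambda&=\mu+2^{-2n}(p^2-q^2)(p-q)=\mu+p+q=t^2-3\eta t+\eta2^n .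
\end{align*}

(iv) All $y$ neighbors $e$ of $e_0$ satisfy $e+e_0\in E$. So the required number is $\lambda-y=t^2-3\eta t-2^{n-1}t+3\eta2^{n-1}=(t-3\eta)(t-2^{n-1})$.
\end{proof}

By Lemma~\ref{lem:conn}(iii), $\{e\in E:e+d\in E\}\subseteq E\cap d^\perp$ for $d\in D$. Comparing sizes, $t^2-\eta t\le t(2^{n-1}-\eta)$, that is,
\begin{equation}\label{eq:tbound}
t\le2^{n-1},\ \text{with equality iff } e+d\in E\text{ for all }d\in D,\ e\in E\cap d^\perp .
\end{equation}
If $t<2^{n-1}$, then $z\ge0$ forces $t\le3\eta$. So either $t=2^{n-1}$, or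
\[
\eta=1,\quad t\in\{1,2,3\},\quad t<2^{n-1}.
\]

\subsection{The extreme case $t=2^{n-1}$: singletons}

In Section~\ref{sec:small}, with $A=\{1\}$, the set $E$ was the set of vectors on which $Q_1$ takes the value $1$. This suggests how to recover a form from $E$. Let $t=2^{n-1}$, so $z=0$. Define $Q_0=1$ on $E$ and $Q_0=0$ on $D\cup\{0\}$. We claim that
\begin{equation}\label{eq:quad}
Q_0(x+y)=Q_0(x)+Q_0(y)+B(x,y)\qquad(x,y\in W).
\end{equation}
\begin{itemize}
\item If $x$ or $y$ is $0$, this is trivial.
\item $x,y\in E$: if $B(x,y)=1$, then $x+y\in E$. If $B(x,y)=0$ and $x\ne y$, then $x+y\notin E$ because $z=0$. The case $x=y$ is trivial.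
\item $x\in E$, $y\in D$: if $B(x,y)=0$, then $x+y\in E$ by \eqref{eq:tbound}. If $B(x,y)=1$, then $x+y\notin E$ by Lemma~\ref{lem:conn}(iii).
\item $x,y\in D$: since $n\ge2$ we have $t\ge2$ and $\mu=t^2-\eta t>0$. So $x=e+e'$ with $e,e'\in E$, and $B(e,e')=B(e,x)=0$ by Lemma~\ref{lem:conn}(iii). By the cases already done, \eqref{eq:quad} holds whenever one argument is in $E$. Using it twice,
\begin{align*}
Q_0(x+y)&=1+Q_0(e'+y)+B(e,e'+y)\\
&=1+1+Q_0(y)+B(e',y)+B(e,y)=Q_0(y)+B(x,y),
\end{align*}
and $Q_0(x)=0$.
\end{itemize}
So $Q_0\in\mathcal Q$. As $H$ preserves $E$, it fixes $Q_0$, and $\{Q_0\}$ is one of the $H$-orbits $\gamma,\gamma^c,\mathcal V^{-\varepsilon}$ of Lemma~\ref{lem:conn}(i). Since $|\mathcal V^{-\varepsilon}|\ge N^-(2)=6$, either $\gamma$ or $\gamma^c$ is the singleton $\{Q_0\}$.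

\subsection{The cases $t=1$ and $t=2$}

Here $\eta=1$. If $t=1$, then $y=0$, which is impossible because $\Delta$ is connected and $|E|\ge2n>1$.

Let $t=2$. Then $\mu=2$, so each $d\in D$ is the sum of exactly one unordered pair in $E$. Let $a,b\in E$ be distinct and non-adjacent, and let $e$ be a common neighbor (Lemma~\ref{lem:conn}(ii)). Then $a+e,b+e\in E$ also have sum $a+b$. Moreover
\begin{equation}\label{eq:newpair}
\{a+e,b+e\}\ne\{a,b\},
\end{equation}
since $a+e=a$ is impossible and $a+e=b$ would give $B(e,a)=B(a+b,a)=0$. So $a+b$ is a sum of two pairs and $a+b\notin D$, i.e.\ $a+b\in E$. Together with Lemma~\ref{lem:ED}(ii), $E\cup\{0\}$ is a subspace; it spans $W$, so $D=\emptyset$, a contradiction.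

\subsection{The exceptional case $t=3$}

Again $\eta=1$. Now $3<2^{n-1}$, so $n\ge3$, and
\[
z=0,\qquad s=3(2^n-1),\qquad y=2^n,\qquad \mu=6 .
\]
We shall find that $E$ is the set of $2$-subsets of a $10$-set, adjacent when they meet in a point. In that model $d=\{1,2,3,4\}$ is the sum of three pairs, $\{12,34\},\{13,24\},\{14,23\}$, and members of different pairs always meet. We first establish exactly this picture.

\medskip
\noindent\textbf{The three pairs.} Each $d\in D$ is the sum of exactly three unordered pairs $P_1,P_2,P_3$ in $E$. They are disjoint, and all their members are orthogonal to $d$ by Lemma~\ref{lem:conn}(iii). Hence the two members of $P_i$ are non-adjacent. For $i\ne j$, $a\in P_i$ and $P_j=\{a',b'\}$ we have $B(a,a')+B(a,b')=B(a,d)=0$. This also holds with $i,j$ exchanged, so between $P_i$ and $P_j$ either all adjacencies hold (we call the pairs \emph{adjacent}) or none does.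

\begin{lemma}\label{lem:pairs}
For every $d\in D$ the three pairs are mutually adjacent, and any two distinct non-adjacent elements of $E$ have exactly $4$ common neighbors.
\end{lemma}

\begin{proof}
Let $a,b\in E$ be distinct and non-adjacent. As $z=0$, $d=a+b\in D$; let $P_1=\{a,b\}$. If $e$ is a common neighbor of $a,b$, then $\{a+e,b+e\}$ is one of the three pairs, different from $P_1$ by \eqref{eq:newpair} (whose proof did not use $t=2$), and adjacent to $P_1$ as $B(a,a+e)=1$. Conversely, if $P_j$ is adjacent to $P_1$ and $x\in P_j$, then $e=a+x\in E$ satisfies $B(e,a)=B(x,a)=1$ and $B(e,b)=B(a,b)+B(x,b)=1$. So $e\mapsto a+e$ is a bijection from the common neighbors of $a,b$ to the elements of the pairs adjacent to $P_1$, and there are twice as many common neighbors as pairs adjacent to $P_1$.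

Now let $d\in D$ be arbitrary, with pairs $P_1,P_2,P_3$. Each $P_i$ consists of two non-adjacent elements with sum $d$, which have a common neighbor by Lemma~\ref{lem:conn}(ii); so each $P_i$ is adjacent to some other one. Suppose that not all three are mutually adjacent. Renumbering, $P_2$ is adjacent to $P_1$ and $P_3$, but $P_1,P_3$ are not adjacent. Take $a\in P_1$, $a'\in P_2$ and $e=a+a'\in E$. Since $B(e,d)=0$, $t_e\in H$ fixes $d$, so it permutes the three pairs. It swaps $a$ and $a'$, so it swaps $P_1$ and $P_2$ and fixes $P_3$. Since $P_2,P_3$ are adjacent, so are $P_1,P_3$, a contradiction. Hence all three are mutually adjacent, and any distinct non-adjacent $a,b$ have $2\cdot2=4$ common neighbors.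
\end{proof}

\noindent\textbf{The dimension.} Let $a\sim b$. The neighbors of $a$ fall into pairs $\{x,x+a\}$, and $B(x,b)+B(x+a,b)=1$, so exactly one member of each pair is adjacent to $b$. Hence $a,b$ have exactly $y/2=2^{n-1}$ common neighbors. For fixed $a$, count the paths $a\sim b\sim c$ with $c\ne a$ and $c\not\sim a$, first by $b$ and then by $c$:
\[
2^n(2^n-1-2^{n-1})=4(s-1-y)=4(2^{n+1}-4)=16(2^{n-1}-1).
\]
The left side is $2^n(2^{n-1}-1)$, so $2^n=16$, and $n=4$, $s=45$, $y=16$.

\medskip
\noindent\textbf{Finding ten points.} In the model the neighbors of $12$ are the sets $1i$ and the sets $2i$ with $i\ge3$: two sets of eight mutually adjacent elements. We look for one of these.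

\begin{lemma}\label{lem:claw}
No $a\in E$ has three distinct pairwise non-adjacent neighbors.
\end{lemma}

\begin{proof}
Suppose $e,e',e''\sim a$ are such. Lemma~\ref{lem:ED}(ii), applied repeatedly, gives $a+e\in E$; then $a+e+e'\in E$, as $B(a+e,e')=1$; then $a+e+e'+e''\in E$, as $B(a+e+e',e'')=1$. The last vector has $B$-value $1$ with $a$, so $e+e'+e''\in E$. As $z=0$, $d=e+e'\in D$. Two of its pairs are $\{e,e'\}$ and $\{e'',e+e'+e''\}$, which are distinct and non-adjacent as $B(e,e'')=0$. This contradicts Lemma~\ref{lem:pairs}.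
\end{proof}

Fix $a\in E$ and $e\sim a$. The $16$ neighbors of $a$ fall into eight pairs $\{x,x+a\}$, one of which is $\{e,e+a\}$. For $x$ in another pair, $B(x,e)+B(x,e+a)=B(x,a)=1$, so $x$ is adjacent to exactly one of $e$, $e+a$; and $B(x+a,e)=B(x,e)+1$. So exactly one member of each of these seven pairs is adjacent to $e$. Let $C$ consist of $e$ and these seven elements. The elements of $C\setminus\{e\}$ are non-adjacent to $e+a$, so any two of them are adjacent by Lemma~\ref{lem:claw}. Thus $\{a\}\cup C=\{g_1,\dots,g_9\}$ with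
\[
B(g_i,g_j)=1\qquad(i\ne j).
\]
Let $I$ and $J$ be the identity and the all-one matrix of size $8$. The Gram matrix of $g_1,\dots,g_8$ is $J-I$, and $(J-I)^2=8J-2J+I=I$ over $\mathbb F_2$, so $g_1,\dots,g_8$ is a basis of $W$. Both $g_9$ and $\sum_{i\le8}g_i$ have $B$-value $1$ with each $g_j$, $j\le8$. Hence $g_9=\sum_{i\le8}g_i$.

In the even-set model with $\Omega=\{1,\dots,10\}$ the vectors $\{i,10\}$, $i\le8$, have the same Gram matrix, and their sum is $\{1,\dots,8\}\equiv\{9,10\}$. So $g_i\mapsto\{i,10\}$, $i\le9$, extends to an isometry from $W$ to the model, and we identify the two spaces. Then $E$ contains the $9+36=45$ vectors $g_i$ and $g_i+g_j=ij$ ($i<j\le9$), i.e.\ all $2$-subsets of $\Omega$. As $|E|=45$, $E$ is the set of $2$-subsets. The $t_{ij}$ are the transpositions (Lemma~\ref{lem:model}(iii)), so $S_{10}\le H$. If $\varepsilon=-$, then by Lemma~\ref{lem:model}(iv) $S_{10}$, hence $H$, is transitive on $\mathcal V^-$, a contradiction. If $\varepsilon=+$, then $S_{10}$ has two orbits on $\mathcal V^+$, of sizes $10$ and $126$,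 and $\gamma$ must be one of them. This is case (C), and the ``only if'' part of Theorem~\ref{thm:sets} is proved. \hfill$\square$

\section{The listed sets have the required transitivity}\label{sec:if}

We prove the ``if'' part of Theorem~\ref{thm:sets}. The condition is symmetric in $\gamma$ and $\gamma^c$, and singletons satisfy it because $G$ is $2$-transitive.

\medskip
\noindent\textbf{(A)} By Lemma~\ref{lem:tiso} and the conditions on $r$, $\gamma_R\ne\emptyset$; and $\gamma_R\ne\mathcal V$ as $k_r<v$. The stabilizer $G_R$ of $R$ is contained in $G_{\gamma_R}$.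

$G_R$ is transitive on $\gamma_R$: let $Q,Q_1\in\gamma_R$ and let $f:(W,Q)\to(W,Q_1)$ be an isometry. Then $f(R)$ and $R$ are $r$-dimensional, and $Q_1$ vanishes on both, so Witt gives $h\in O(Q_1)$ with $hf(R)=R$. Now $hf\in G_R$ maps $Q$ to $Q_1$.

Fix $Q\in\gamma_R$. The elements of $\gamma_R^c$ are the $Q+\lambda_a$ with $Q(a)=0$ and $a\notin R^\perp$. Given two such vectors $a,a'$, the functionals $B(\cdot,a)$ and $B(\cdot,a')$ on $R$ are nonzero, so there is $\varphi\in\operatorname{GL}(R)$ with $B(\varphi x,a')=B(x,a)$ for all $x\in R$. For $x\in R$ and $c\in\mathbb F_2$ we have $Q(x+ca)=cB(x,a)$, and similarly for $a'$. So $x+ca\mapsto\varphi x+ca'$ is a $Q$-isometry $R\oplus\langle a\rangle\to R\oplus\langle a'\rangle$. By Witt it extends to an element of $O(Q)$ that preserves $R$ and maps $Q+\lambda_a$ to $Q+\lambda_{a'}$.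

\medskip
\noindent\textbf{(B)} Let $\gamma=\gamma_U^\sigma$, $\dim U=2m$. A form $Q\in\mathcal Q$ is determined by its restrictions to $U$ and $U^\perp$, which can be any forms with the polar forms induced by $B$. So $|\gamma_U^\sigma|=N^\sigma(m)N^{\varepsilon\sigma}(n-m)=2^{n-2}(2^m+\sigma)(2^{n-m}+\varepsilon\sigma)>0$, and likewise $\gamma^c=\gamma_U^{-\sigma}\ne\emptyset$. The group $\operatorname{Sp}(U)\times\operatorname{Sp}(U^\perp)$ preserves $\gamma$. For $(Q,Q')\in\gamma\times\gamma^c$ the restrictions to $U$ have types $(\sigma,-\sigma)$ and those to $U^\perp$ have types $(\varepsilon\sigma,-\varepsilon\sigma)$. So it suffices that $\operatorname{Sp}(U)$ is transitive on pairs $(P,P')$ of forms on $U$ of given opposite types, and similarly for $U^\perp$. It is transitive on the forms $P$ of given type, and $P'=P+\lambda_a$ with $a\in U$, $P(a)=1$, where $O(P)$ is transitive on such $a$ by Witt.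

\medskip
\noindent\textbf{(C)} $S_{10}\le G_\gamma$ is transitive on $\Omega$. The stabilizer $S_9$ of $i$ is transitive on the $126$ classes $\{A,\Omega\setminus A\}$ with $|A|=5$, since each contains a unique $5$-subset of $\Omega\setminus\{i\}$. By Lemma~\ref{lem:model}, these classes correspond to the forms in $\gamma^c$.

\medskip
This completes the proof of Theorem~\ref{thm:sets}. \hfill$\square$

\section{Stabilizers and distinctness}\label{sec:stab}

The set of invariant transvections also tells the codewords apart. For $\gamma\subset\mathcal V$ put $E(\gamma)=\{a\ne0:t_a\gamma=\gamma\}=E(\gamma^c)$.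

\begin{proposition}\label{prop:stab}
Let $n\ge3$, and let $\gamma_R$, $\gamma_U^\sigma$ and $\gamma$ be as in Theorem~\ref{thm:sets}.
\begin{itemize}
\item[\textup{(A)}] $E(\gamma_R)=R^\perp\setminus\{0\}$. So $\gamma_R$ determines $R$, and $G_{\gamma_R}=G_R$.
\item[\textup{(B)}] $E(\gamma_U^\sigma)=(U\cup U^\perp)\setminus\{0\}$. So $\gamma_U^\sigma$ determines $\{U,U^\perp\}$. Its stabilizer is that of $\{U,U^\perp\}$ if $\varepsilon=+$, and $\operatorname{Sp}(U)\times\operatorname{Sp}(U^\perp)$ if $\varepsilon=-$.
\item[\textup{(C)}] $G_\gamma=S_{10}$ for the $10$-set $\gamma$; the set $E(\gamma)$ spans $W$, and its graph $($adjacency $B(a,b)=1)$ is connected.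
\end{itemize}
\end{proposition}

\begin{proof}
(A) If $0\ne a\in R^\perp$, then $t_a$ fixes $R$ pointwise and preserves $\gamma_R$. If $a\notin R^\perp$, choose $y\in R$ with $B(y,a)=1$. The map $Q\mapsto Q+\lambda_y$ preserves $\gamma_R$ (types agree as $Q(y)=0$, and $\lambda_y$ vanishes on $R$) and changes $Q(a)$. So some $Q\in\gamma_R$ has $Q(a)=0$, and $t_aQ=Q+\lambda_a$ does not vanish on $R$. Hence $a\notin E(\gamma_R)$. Thus $\gamma_R$ determines $R^\perp$ and $R$, and $g\gamma_R=\gamma_{gR}$ gives $G_{\gamma_R}=G_R$.

(B) Let $\gamma=\gamma_U^\sigma$. If $a\in U$ or $a\in U^\perp$ is nonzero, then $t_a\in\operatorname{Sp}(U)\times\operatorname{Sp}(U^\perp)\le G_\gamma$. This group is transitive on the remaining nonzero vectors, those with both components nonzero. If one of these were in $E(\gamma)$, then all would be, and $G_\gamma$ would contain all transvections, so $G_\gamma=G$, contradicting the transitivity of $G$ on $\mathcal V$. In a nondegenerate space, any two nonzero vectors are both non-orthogonal to some third vector. So the graph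 on $E(\gamma)$ has the two components $U\setminus\{0\}$ and $U^\perp\setminus\{0\}$, and $\{U,U^\perp\}$ is determined and is preserved by $G_\gamma$. If $\varepsilon=+$, then $\gamma_U^\sigma=\gamma_{U^\perp}^\sigma$, so the whole stabilizer of $\{U,U^\perp\}$ preserves $\gamma$. If $\varepsilon=-$, an element exchanging $U$ and $U^\perp$ exchanges $\gamma_U^\sigma$ and $\gamma_{U^\perp}^\sigma=\gamma_U^{-\sigma}$, so $G_\gamma=G_U=\operatorname{Sp}(U)\times\operatorname{Sp}(U^\perp)$.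

(C) An element of $G_\gamma$ fixing all $Q_i$ fixes all $\lambda_{ij}=Q_i+Q_j$, hence all $2$-subsets, which span $W$. So $G_\gamma$ acts faithfully on the ten elements of $\gamma$; as it contains $S_{10}$, $G_\gamma=S_{10}$. The set $E(\gamma)$ contains all $2$-subsets. These span $W$ and form a connected graph, and every element of $E(\gamma)$ is non-orthogonal to one of them.
\end{proof}

\noindent\textbf{The listed codes are distinct.} Distinct $G$-orbits are disjoint, so it suffices to compare codewords. By Proposition~\ref{prop:stab} the families are separated: $E(\gamma)$ does not span $W$ in (A), spans and is disconnected in (B), and spans and is connected in (C). In (A), $E(\gamma)$ determines $R$, and $\gamma_R\ne\gamma_R^c$; so no set $\gamma_R$ equals a set $\gamma_{R'}$ with $R'\ne R$, or any set $\gamma_{R'}^c$. In (B), $E(\gamma)$ determines $\{U,U^\perp\}$. If $\varepsilon=+$, this fixes $m\le n/2$, and $\sigma$ is fixed as $\gamma_U^+\cap\gamma_U^-=\emptyset$. If $\varepsilon=-$, then $\gamma_{U^\perp}^+=\gamma_U^-\ne\gamma_U^+$,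 so $U$ itself is fixed. In (C) the two values of $k$ differ. Finally, each code listed is one $G$-orbit: $g\gamma_R=\gamma_{gR}$, $g\gamma_U^\sigma=\gamma_{gU}^\sigma$, and by Witt $G$ is transitive on totally isotropic $r$-subspaces and on nondegenerate $2m$-subspaces.

\section{Minimum distances}\label{sec:dist}

We prove Theorem~\ref{thm:dist}. For sets of equal size, $|\gamma^c\setminus\gamma'^c|=|\gamma'\setminus\gamma|=|\gamma\setminus\gamma'|$, so complementary codes have the same $\delta$.

\subsection{Family (A)}

Let $R'\ne R$ be totally isotropic $r$-subspaces and $x\in R'\setminus R$. Forms that do not vanish at $x$ are not in $\gamma_{R'}$, so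
\[
d(\gamma_R,\gamma_{R'})\ge c(x):=\#\{Q\in\gamma_R:Q(x)=1\}.
\]
\emph{If $x\in R^\perp$}, then $r\le n-1$; put $m'=n-r$. By Lemma~\ref{lem:tiso}, applied to $R$ and to the line $\langle\bar x\rangle$ in $R^\perp/R$,
\[
c(x)=2^r\bigl[2^{m'-1}(2^{m'}+\varepsilon)-2^{m'-1}(2^{m'-1}+\varepsilon)\bigr]=2^{r+2m'-2}=2^{2n-r-2}.
\]
\emph{If $x\notin R^\perp$}, choose $y\in R$ with $B(x,y)=1$. The map $Q\mapsto Q+\lambda_y$ permutes $\gamma_R$ and changes $Q(x)$, so $c(x)=k_r/2=2^{2n-r-2}+\varepsilon2^{n-2}$.

Both bounds are attained when such $x$ exist. In the first case, given $x\in R^\perp\setminus R$, take $R'=R_0\oplus\langle x\rangle$ with a hyperplane $R_0$ of $R$; in the second, given $x\notin R^\perp$, take $R'=R_0\oplus\langle x\rangle$ with $R_0=R\cap x^\perp$. For $Q\in\gamma_R$ and $w\in R_0$ we have $Q(w+x)=Q(x)$, so $Q$ vanishes on $R'$ if and only if $Q(x)=0$, and $d(\gamma_R,\gamma_{R'})=c(x)$.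

For $r\le n-1$ both kinds of $x$ exist, and $\delta=\min\{2^{2n-r-2},\,2^{2n-r-2}+\varepsilon2^{n-2}\}$. For $r=n$ (so $\varepsilon=+$) we have $R^\perp=R$, and $\delta=2^{n-2}+2^{n-2}=2^{n-1}$. These are the stated values. For $\varepsilon=+$, $\delta\ge2^{n-1}\ge4$. For $\varepsilon=-$, $\delta\ge2^{n-1}-2^{n-2}=2^{n-2}\ge4$ if $n\ge4$, while for $n=3$ we get $6$ if $r=1$ and $2$ if $r=2$.

\subsection{Family (B)}

Let $U,U'$ be nondegenerate of dimension $2m$, $i=\dim(U\cap U')$ and $j=\dim(U^\perp\cap U')$. We first express $d=d(\gamma_U^\sigma,\gamma_{U'}^\sigma)$ in terms of $i$ and $j$. Let $X,Y$ be nondegenerate of dimensions $2l,2l'$. As $Q(x)+Q(y)=Q(x+y)+B(x,y)$, and $\sum_{Q\in\mathcal Q}(-1)^{Q(w)}=0$ for $w\ne0$, only the terms with $x=y$ contribute to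
\[
\sum_{Q\in\mathcal Q}s_X(Q)s_Y(Q)=2^{-l-l'}\sum_{x\in X,\,y\in Y}\ \sum_{Q\in\mathcal Q}(-1)^{Q(x)+Q(y)}=2^{2n-l-l'}|X\cap Y| .
\]
On $\mathcal Q$ the indicator function of $\mathcal V$ is $\frac12(1+\varepsilon s_W)$, and $s_Us_W=s_{U^\perp}$. Hence
\[
\sum_{Q\in\mathcal V}s_U(Q)s_{U'}(Q)=\tfrac12\bigl(2^{2n-2m+i}+\varepsilon2^{n+j}\bigr).
\]
The number of $Q\in\mathcal V$ with $s_U(Q)\ne s_{U'}(Q)$ is $2d$, so the left side is $v-4d$. Since $v=\frac12(2^{2n}+\varepsilon2^n)$,
\begin{equation}\label{eq:d}
d=\tfrac18\bigl(2^{2n}-2^{2n-2m+i}+\varepsilon(2^n-2^{n+j})\bigr).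
\end{equation}

\begin{lemma}\label{lem:hyper}
If $i=2m-1$, then $j=0$ and $d=2^{2n-4}$. Such $U'$ exists for every nondegenerate $U\neq0,W$.
\end{lemma}

\begin{proof}
Let $X=U\cap U'$, a hyperplane of $U'$. As $\dim X$ is odd, $X$ has a nonzero radical. This radical lies in $X^\perp\cap U'$, which is $1$-dimensional, so the two are equal, and $U'\cap U^\perp\subseteq X^\perp\cap U'\subseteq X\subseteq U$. As $U\cap U^\perp=0$, $j=0$, and \eqref{eq:d} gives $d=\frac18(2^{2n}-2^{2n-1})=2^{2n-4}$.

For existence let $0\ne u_0\in U$, $u\in U$ with $B(u,u_0)=1$, $0\ne w\in U^\perp$, and $U'=(U\cap u_0^\perp)+\langle u+w\rangle$. Then $U\cap U'=U\cap u_0^\perp$, because $u+w\notin U$. If $x+c(u+w)$ with $x\in U\cap u_0^\perp$ is in the radical of $U'$, then orthogonality to $u_0$ gives $c=0$. Hence $x$ is in the radical $\langle u_0\rangle$ of $U\cap u_0^\perp$, and orthogonality to $u+w$ gives $x=0$. So $U'$ is nondegenerate.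
\end{proof}

\emph{Let $\varepsilon=-$.} For $U'\ne U$ we have $i\le2m-1$ and $j\ge0$, so $d\ge\frac18\cdot2^{2n-1}=2^{2n-4}$ by \eqref{eq:d}. By Lemma~\ref{lem:hyper}, $\delta=2^{2n-4}\ge4$.

\emph{Let $\varepsilon=+$}, $2m\le n$. Since $\gamma_{U^\perp}^\sigma=\gamma_U^\sigma$, consider $U'\ne U,U^\perp$. If $i=2m-1$, then $d=2^{2n-4}$; this occurs, and there $U'\neq U^\perp$ because $U\cap U'\ne0$. Let $i\le2m-2$. We have $j\le2m\le n$, and $j=n$ would give $U'=U^\perp$. So $j\le n-1$, and if $j=n-1$, then $2m\in\{n-1,n\}$.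
\begin{itemize}
\item If $j\le n-2$, then $d\ge\frac18(2^{2n}-2^{2n-2}+2^n-2^{2n-2})>2^{2n-4}$.
\item If $j=n-1$ and $2m=n$, then $U'\cap U^\perp$ is a hyperplane of $U'$, and Lemma~\ref{lem:hyper} with $U^\perp$ in place of $U$ gives $d=2^{2n-4}$.
\item If $j=n-1$ and $2m=n-1$, then $U'\subseteq U^\perp$ and $i=0$, so
\[
d=\tfrac18\bigl(2^{2n}-2^{n+1}+2^n-2^{2n-1}\bigr)=2^{2n-4}-2^{n-3}.
\]
Such $U'$ exists as $2m\le2n-2m=\dim U^\perp$.
\end{itemize}
So $\delta$ is as stated. If $n=2m+1$, then $\delta=2^{n-3}(2^{n-1}-1)\ge3$, with equality for $n=3$; otherwise $\delta=2^{2n-4}\ge4$.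

\subsection{The codes (C)}

Let $\gamma=\{Q_1,\dots,Q_{10}\}$ and let $\gamma'$ be a $G$-image of $\gamma$. In $\gamma$, and hence in every $G$-image of $\gamma$:
\begin{equation}\label{eq:star}
\text{if $Q,\ Q+\lambda_g,\ Q+\lambda_{g'}$ are three distinct members, then $B(g,g')=1$.}
\end{equation}
Indeed, for $Q_i,Q_j,Q_l$ we have $g=ij$, $g'=il$. We use this to show that five common members force $\gamma'=\gamma$.

Suppose $|\gamma\cap\gamma'|\ge5$. Using $S_{10}$ we may assume $Q_1,\dots,Q_5\in\gamma'$. A further member of $\gamma'$ is $Q_1+\lambda_g$ with $Q_1(g)=0$ (same type) and, by \eqref{eq:star} and $Q_l=Q_1+\lambda_{1l}$, with $B(g,1l)=1$ for $2\le l\le5$. One solution of these linear equations is $\{1,6\}$, so $g$ lies in the coset of $\{1,6\}$ modulo $\langle1l:2\le l\le5\rangle^\perp$. An even set orthogonal to all these $1l$ contains all or none of $1,\dots,5$, so modulo $\Omega$ it is an even subset of $\{6,\dots,10\}$. Hence $g=\{1\}\cup O$ with $O\subseteq\{6,\dots,10\}$ of odd size. Now $Q_1(g)=\frac{1+|O|}2+1$ vanishes for $|O|=1,5$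 but not for $|O|=3$. So the five further members of $\gamma'$ are among the six forms $Q_1+\lambda_g$ with $g=\{1,l\}$, $6\le l\le10$, or $g=\{1,6,\dots,10\}$. The last $g$ is orthogonal to every $\{1,l\}$ with $l\ge6$. By \eqref{eq:star} it cannot occur, since at least one of these $\{1,l\}$ would occur with it. So the further members are $Q_1+\lambda_{1l}=Q_l$, $6\le l\le10$, and $\gamma'=\gamma$.

Therefore distinct $\gamma,\gamma'$ meet in at most $4$ forms, and $\delta\ge6$. For equality let $a=\{1,2,3,4\}$. Then $Q_i(a)=2+|a\cap\{i\}|$ is $0$ if and only if $i\notin a$. So $t_a$ fixes $Q_1,\dots,Q_4$ and maps $Q_i$, $i\ge5$, to $Q_i+\lambda_a=Q_{a\cup\{i\}}\notin\gamma$. Hence $d(\gamma,t_a\gamma)=6$. This proves Theorem~\ref{thm:dist}. \hfill$\square$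

\section{Proof of Theorem~\ref{thm:main}}

Let $n\ge3$. By Lemma~\ref{lem:reduction}, the codes in question are the orbits $\gamma^G$ with $2\le|\gamma|\le v-2$ and $\delta(\gamma^G)\ge3$ for which $G_\gamma$ is transitive on $\gamma\times\gamma^c$. (Such an orbit is a proper subset of the vertex set, because the set of all vertices has minimum distance $1$.) The sets $\gamma$ with this transitivity are listed in Theorem~\ref{thm:sets}. Singletons and their complements have $k\in\{1,v-1\}$ and are excluded. In (A), $k_r\ge2^{n-1}$ and $v-k_r\ge2^{n-1}$. In (B), $\gamma$ and $\gamma^c$ have at least $2^{n-2}\cdot3\geq 6$ elements, since one of $m,n-m$ is at least $2$ and so one of the two factors $2^m\pm1$, $2^{n-m}\pm1$ occurring in the product is at least $3$. In (C) the sizes are $10$ and $126$. So $2\le k\le v-2$ in all these cases. By Theorem~\ref{thm:dist}, $\delta\ge3$ holds except for $(n,\varepsilon,r)=(3,-,2)$. The values of $k$ were computed in Lemma~\ref{lem:tiso}, Lemma~\ref{lem:model}(iv) and Section~\ref{sec:if}, and distinctness and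 the stabilizer in (C) in Section~\ref{sec:stab}. \hfill$\square$

\begin{thebibliography}{9}
\bibitem{LP} Robert A. Liebler and Cheryl E. Praeger, \emph{Neighbour-transitive codes in Johnson graphs}, arXiv:1311.0113 (2013).
\end{thebibliography}

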